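# A torus with two sided curvature bounds and no metric tensor of class $\mathcal C^{1,1}$

## 1. Two theorems on curvature bounds and $\mathcal C^{1,1}$ metrics

Write $T^m=\mathbb R^m/\mathbb Z^m$. The terms in the statement are explained in Section 2.

**Theorem 1.** Let $m\ge 2$ and $0<s<\frac12$. There is a function $w\in\bigcap_{\alpha<1}\mathcal C^{1,\alpha}(T^2)$, $w>0$, with $\Delta w$ continuous, such that $M=T^m$ with the distance $d$ of
$$g_0=w(x_1,x_2)(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_m^2$$
satisfies:

(a) $M$ is a compact manifold with two sided curvature bounds. The Gauss curvature $K=-\frac1{2w}\Delta\log w$ of $w(dx_1^2+dx_2^2)$ is continuous with modulus of continuity $O((\log\frac1t)^{-s})$.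

(b) No nonempty open $\Omega\subset M$ admits a length-preserving $\mathcal C^{1,1}$ immersion into any (finite-dimensional, smooth) manifold $N$ with a Riemannian metric $h$ of class $\mathcal C^{1,1}$.

There is a companion statement in dimension two, about metric tensors only. It concerns which moduli of continuity of $K$ allow such examples.

**Theorem 2.** Let $m=2$.

(i) For every $0<s<1$ there is $M=(T^2,\,w|dx|^2)$ with two sided curvature bounds and $K$ with modulus $O((\log\frac1t)^{-s})$, such that no nonempty open subset has a chart in which $d$ is induced by a $\mathcal C^{1,1}$ metric.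

(ii) If $g=e^{2u}|dx|^2$ with $u\in\mathcal C^1$, and $K=-e^{-2u}\Delta u$ (distributionally) has modulus $O((\log\frac1t)^{-s})$ for some $s>1$ (more generally, a Dini modulus), then $g$ is $\mathcal C^2$, hence $\mathcal C^{1,1}$, in these isothermal coordinates.

Theorem 1 does not use Theorem 2. Sections 2–10 prove Theorem 1, and Sections 11–12 prove Theorem 2.

## 2. Two sided bounds, $\mathcal C^{1,1}$ maps, and the two questions settled

**Regularity.** All regularity notions are local. A function is $\mathcal C^{1,1}$ if it is $\mathcal C^1$ with locally Lipschitz gradient; $\mathcal C^{0,1}$ means locally Lipschitz. On a convex domain, a function with bounded distributional second derivatives (class $W^{2,\infty}$) is the same as a $\mathcal C^1$ function with globally Lipschitz gradient. A $\mathcal C^{1,1}$ submanifold is locally the image of a $\mathcal C^{1,1}$ embedding. A Riemannian metric is of a given class in a chart if its coefficients are. Subscripts $1,2,a,b$ on functions denote partial derivatives. "Modulus $O((\log\frac1t)^{-s})$" means $|K(x)-K(y)|\le C(\log\frac1{|x-y|})^{-s}$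 for small $|x-y|$.

**Definition (two sided bounds).** A geodesic space is $CAT(K)$, $K>0$, if points at distance less than $\pi/\sqrt K$ are joined by shortest paths and every geodesic triangle of perimeter less than $2\pi/\sqrt K$ is at most as thick as the triangle with the same sides in the sphere of curvature $K$: distances between points on its sides are at most the corresponding distances in the model. It has curvature $\ge -K$ if the reverse inequality holds against the plane of curvature $-K$. A locally compact length space $X$ has *two sided bounded curvature* if every point has a compact convex neighborhood $U$ which, for some $K>0$, is an Alexandrov space of curvature $\ge -K$ and a $CAT(K)$ space. A *manifold with two sided curvature bounds* is such an $X$ that is homeomorphic to a manifold without boundary.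

*A non-example.* A flat cone of total angle $\alpha<2\pi$ is not $CAT(K)$ near its tip. Two points at equal distance from the tip, on rays at angle $\alpha/2<\pi$, are joined by two different shortest paths, one on each side. These points may be arbitrarily close to each other, while in a $CAT(K)$ space shortest paths of length less than $\pi/\sqrt K$ are unique.

*An example.* Glue a flat cylinder to a hemisphere. With $f(r)=1$ for $r\le0$ and $f(r)=\cos r$ for $0\le r<\frac\pi2$, the metric is $dr^2+f(r)^2d\theta^2$. Its curvature $-f''/f$ jumps from $0$ to $1$ at $r=0$.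

**Definition.** A *length-preserving $\mathcal C^{1,1}$ immersion* $F:\Omega\to(N,h)$ is a local topological embedding whose local images are $\mathcal C^{1,1}$ submanifolds and such that for every curve $\gamma$ in $\Omega$ the length of $F\circ\gamma$ in $(N,h)$ equals the length of $\gamma$.

No differentiability of $F$ itself is assumed; only the image is regular. For instance $t\mapsto(\cos t,\sin t)$ from $\mathbb R$ to $\mathbb R^2$ qualifies, although it preserves no chordal distance and is not injective. The capped cylinder gives another example: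
$$(r,\theta)\mapsto(f\cos\theta,f\sin\theta,z(r)),\qquad z(r)=r\ (r\le0),\quad z(r)=\sin r\ (r\ge0).$$
Here $f'^2+z'^2=1$, and $f',z'$ are Lipschitz.

**The questions.** The following questions are from Vitali Kapovitch and Alexander Lytchak, "Remarks on manifolds with two sided curvature bounds", arXiv:2101.03050 (2021). Let $M$ be a manifold with two sided curvature bounds (compact, or complete, or considered locally near each point).

1. Do there exist coordinates on $M$ in which the distance is defined by a Riemannian metric of class $\mathcal C^{1,1}$?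
2. Can $M$ be length-preserving embedded as a $\mathcal C^{1,1}$ submanifold in a Euclidean space (the metric of $M$ being the intrinsic metric of the image)?

Here is the background (Nikolaev; Berestovskii–Nikolaev). Distance coordinates form a $\mathcal C^{1,1}$ atlas in which the metric is $\mathcal C^{0,1}$, and for distance coordinates this is optimal, as the capped cylinder shows. Harmonic coordinates form an atlas of class $\mathcal C^{3,\alpha}$ in which the metric is $\mathcal C^{1,\alpha}$ for every $\alpha<1$. Finally (Sabitov) there is a $\mathcal C^2$ metric on $\mathbb R^2$ which is not $\mathcal C^{1,1}$ in any harmonic coordinates. So failing to be $\mathcal C^{1,1}$ in the best-known coordinates decides nothing about other coordinates.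

**Theorem 1 answers both questions negatively, in all three settings and every dimension $m\ge2$.** The space $M$ is compact, hence complete, and (b) concerns every open subset.

*Question 1.* Suppose $\varphi:\Omega\to D\subset\mathbb R^m$ is a chart in which $d$ is induced by a $\mathcal C^{1,1}$ metric $g$. Then $\varphi$ preserves lengths of curves, so it is a length-preserving immersion into $(N,h)=(D,g)$ whose image is the open set $D$. By (b) this is impossible near every point.

*Question 2.* Take $N=\mathbb R^n$ and let $d_I$ be the intrinsic metric of the image, $L$ the Euclidean length. Since $d_I$ is at least the chordal distance, the $d_I$-length of a curve is at least $L$. Since $d_I(c(t),c(t'))\le L(c|_{[t,t']})$, it is at most $L$. So if the metric of $\Omega$ is $d_I$ via $F$, then $F$ preserves lengths of curves, and (b) applies.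

(For $m=1$ both answers are yes: a connected one-dimensional $M$ is, by arclength, an interval or a circle, with metric $dt^2$, and it embeds as a segment or a round circle.)

## 3. Curvature depending on one variable, and what goes wrong with two

**One variable is harmless.** Let $K=K(r)$ be bounded, and let $f>0$ solve $f''=-Kf$ on an interval. The metric $dr^2+f(r)^2d\theta^2$ has curvature $K$, and $f$, $f^2$ have bounded second derivatives. So the metric is $\mathcal C^{1,1}$ in these coordinates. It also has local $\mathcal C^{1,1}$ embeddings: choose $\lambda$ with $|f'|/\lambda\le\frac12$ and take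
$$(r,\theta)\mapsto\Big(\tfrac f\lambda\cos\lambda\theta,\ \tfrac f\lambda\sin\lambda\theta,\ \int\sqrt{1-f'^2/\lambda^2}\,dr\Big).$$
This map is length-preserving, and it is $\mathcal C^{1,1}$ since $f'$ is Lipschitz. So roughness of $K$ in one direction is no obstruction, and the capped cylinder is a special case.

**The natural attempt for general $K$.** Use the same coordinates: $dr^2+f(r,\theta)^2d\theta^2$ with $f_{rr}=-Kf$, $f(0,\theta)=1$, $f_r(0,\theta)=0$. The derivative $f_{rr}$ is controlled by $\sup|K|$. What about $f_{\theta\theta}$? Take $K=\varepsilon\sin\lambda\theta$. Then $f=\Phi(Kr^2)$ with the entire function $\Phi(z)=\cos\sqrt z$, for which $\Phi'(z)=-\frac{\sin\sqrt z}{2\sqrt z}$. At a point with $\sin\lambda\theta=1$ we have $K_\theta=0$, $K_{\theta\theta}=-\varepsilon\lambda^2$, so $f_\theta=0$ and $f_{\theta\theta}=-\Phi'(\varepsilon r^2)\,r^2\varepsilon\lambda^2$. If $\varepsilon r^2\le1$, then $-\Phi'\ge\frac14$ and $f\ge\cos1>\frac12$, whence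
$$(f^2)_{\theta\theta}=2ff_{\theta\theta}\ge\tfrac14\varepsilon\lambda^2r^2 .$$
This is unbounded as $\lambda\to\infty$ while $|K|\le\varepsilon$. So these coordinates give no bound on second derivatives in terms of $\sup|K|$. But this shows only that these coordinates are bad. To prove Theorem 1 we need an obstruction that sees all coordinates, and all target spaces, at once.

## 4. An equation without third derivatives

The purpose of this section is to turn "there is a $\mathcal C^{1,1}$ immersion" into one scalar equation on a planar domain. For a symmetric tensor $\gamma=(\gamma_{ab})_{a,b=1,2}$ put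
$$\mathcal E[\gamma]=\partial_{12}\gamma_{12}-\tfrac12\partial_{11}\gamma_{22}-\tfrac12\partial_{22}\gamma_{11}.\tag{1}$$
For $\gamma_{ab}=w\delta_{ab}$ this is $-\frac12\Delta w$. We shall choose $w$ with
$$-\tfrac12\Delta w=t_0\kappa,\tag{2}$$
where $t_0>0$ is a number and $\kappa$ a continuous function to be designed. Suppose that $w\delta_{ab}=H_{kl}u^k_au^l_b$, where $u$ is the immersion restricted to a two-dimensional slice and $H_{kl}=h_{kl}\circ u$. (Repeated indices are summed.)

**Lemma 3.** Let $u^k,H_{kl}=H_{lk}\in W^{2,\infty}$ on a planar domain. Then, in the sense of distributions,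
$$\begin{aligned}\mathcal E[H_{kl}u^k_au^l_b]=\;&H_{kl}(u^k_{11}u^l_{22}-u^k_{12}u^l_{12})+\big(\partial_{12}H_{kl}\,u_1^ku_2^l-\tfrac12\partial_{11}H_{kl}\,u_2^ku_2^l-\tfrac12\partial_{22}H_{kl}\,u_1^ku_1^l\big)\\&+\partial_1H_{kl}\,\partial_2(u^k_1u^l_2)+\partial_2H_{kl}\,\partial_1(u^k_1u^l_2)-\partial_1H_{kl}\,\partial_1(u_2^ku_2^l)-\partial_2H_{kl}\,\partial_2(u_1^ku_1^l).\end{aligned}\tag{3}$$

*Proof.* First let $u,H$ be smooth. By the product rule, $\partial_{12}(H_{kl}u_1^ku_2^l)$ produces $\partial_{12}H_{kl}\,u^k_1u^l_2+\partial_1H_{kl}\,\partial_2(u_1^ku_2^l)+\partial_2H_{kl}\,\partial_1(u_1^ku_2^l)$ and $H_{kl}\partial_{12}(u_1^ku_2^l)$. Next, $-\frac12\partial_{11}(H_{kl}u_2^ku_2^l)$ produces $-\frac12\partial_{11}H_{kl}\,u_2^ku_2^l-\partial_1H_{kl}\,\partial_1(u_2^ku_2^l)$ and $-\frac12H_{kl}\partial_{11}(u_2^ku_2^l)$. The third term is similar. This accounts for all terms with derivatives of $H$. For the rest write $u_a\cdot u_b$ for $H_{kl}u_a^ku_b^l$ with $H$ treated as constant. Then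
$$\partial_{12}(u_1\cdot u_2)=u_{112}\cdot u_2+u_{12}\cdot u_{12}+u_{11}\cdot u_{22}+u_1\cdot u_{122},$$
$$\tfrac12\partial_{11}(u_2\cdot u_2)=u_{112}\cdot u_2+u_{12}\cdot u_{12},\qquad \tfrac12\partial_{22}(u_1\cdot u_1)=u_{122}\cdot u_1+u_{12}\cdot u_{12}.$$
Subtracting, the third derivatives cancel and $u_{11}\cdot u_{22}-u_{12}\cdot u_{12}$ remains.

For $u,H\in W^{2,\infty}$ mollify. On smaller domains the mollified functions and their first derivatives converge uniformly, and the second derivatives converge in $L^2$. So the tensor inside $\mathcal E$ converges uniformly, the left side converges in distributions, and the right side converges in $L^1_{loc}$. $\square$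

Thus a $\mathcal C^{1,1}$ immersion forces
$$\kappa=\sum_{i,j}\beta_{ij}(V^i_{11}V^j_{22}-V^i_{12}V^j_{12})+\text{(linear terms in second derivatives of }V),\tag{4}$$
where $V=(u^k,H_{kl})$ has bounded second derivatives and all coefficients are Lipschitz. We must build a *continuous* $\kappa$ that is not of this form on any open set, for any number of components of $V$. The right side of (4) is merely a bounded function, so pointwise there is no contradiction. The obstruction must come from the oscillation of $\kappa$.

## 5. Stripes inside stripes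

We define the pattern from which $\kappa$ is built. Fix $\chi\in\mathcal C_c^\infty(0,1)$, $\chi\ge0$, $\int\chi=1$; put $\sigma=\chi''/\max|\chi''|$; fix $\tau\in\mathcal C_c^\infty(0,1)$, $0\le\tau\le1$, $\tau\not\equiv0$; and let $\psi(x)=\chi(x_1)\chi(x_2)$. Then $\int\sigma=0$ and $\int\sigma\chi''>0$. The letters $C,c>0$ denote constants depending only on $\chi,\tau$, possibly different at each occurrence.

Let $q\ge1$ and $\mu=2q^2$. Divide a square into $\mu\times\mu$ equal subsquares, rows numbered $1,\dots,\mu$ from below. Define $\kappa_n=\kappa_{n,q}$ on $[0,1]^2$ by $\kappa_0=0$ and, for $n\ge1$: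

* on an odd row $\ell$: $\kappa_n(x)=\sigma(x_1)\,\tau(\mu x_2-\ell+1)$;
* on the subsquare in column $k$ and even row $\ell$: $\kappa_n(x)=\kappa_{n-1}(\mu x_1-k+1,\mu x_2-\ell+1)$.

So the odd rows carry thin horizontal stripes, each modulated by the slow profile $\sigma(x_1)$, and the even rows are filled with small copies of the previous pattern. By induction $\kappa_n\in\mathcal C_c^\infty((0,1)^2)$, because each piece vanishes near the boundary of its row or subsquare. Also $|\kappa_n|\le1$; $\int\kappa_n=0$, because $\int\sigma=0$; and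
$$\mathrm{Lip}(\kappa_n)\le C\mu^n,\tag{5}$$
because the stripes have gradient at most $C\mu$ and rescaling multiplies $\mathrm{Lip}(\kappa_{n-1})$ by $\mu$.

Let $\mathcal S_0=\{[0,1]^2\}$. The *children* of a square $P\in\mathcal S_{j-1}$ are its $\mu^2/2$ subsquares in even rows, and $\mathcal S_j$ is the set of all children of squares of $\mathcal S_{j-1}$. For $P\in\mathcal S_j$ the restriction $\kappa_n|_P$ is a rescaled copy of $\kappa_{n-j}$.

**One generation gives no contradiction.** We have $\kappa_1=\sigma(x_1)\phi(x_2)$ with $0\le\phi\le1$. Let $\Phi''=\phi$, $\Phi(0)=\Phi'(0)=0$; then $0\le\Phi\le\frac12$, $0\le\Phi'\le1$. Put $V^1=\sigma(x_1)\Phi(x_2)$ and $V^2=\frac12x_1^2$. Then $V^2_{11}V^1_{22}-V^2_{12}V^1_{12}=\sigma\phi=\kappa_1$, and all second derivatives of $V$ are bounded independently of $\mu$. So a single family of stripes, however thin, can be written in the form (4). Only many generations can hurt.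

The next lemma says that the slow test function $\psi_{11}$ sees the stripes of the first generation and not the later ones.

**Lemma 4.** For $n\ge1$,
$$\int_{[0,1]^2}\kappa_n\psi_{11}\ge c_1-\frac{C_1}\mu,\qquad c_1=\tfrac12\int\tau\int\sigma\chi''>0.\tag{6}$$

*Proof.* Here $\psi_{11}=\chi''(x_1)\chi(x_2)$. The odd rows contribute $\int\sigma\chi''$ times
$$\sum_{\ell\text{ odd}}\int_{\text{row }\ell}\tau(\mu x_2-\ell+1)\chi(x_2)\,dx_2=\frac1\mu\int\tau\;\sum_{\ell\text{ odd}}\Big(\chi\big(\tfrac \ell\mu\big)+O\big(\tfrac1\mu\big)\Big).$$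
There are $\mu/2$ odd rows, and $\frac2\mu\sum_{\ell\text{ odd}}\chi(\ell/\mu)$ is a Riemann sum with spacing $2/\mu$ for $\int\chi=1$. So this equals $\frac12\int\tau+O(\frac1\mu)$. On a child $P'$ the function $\kappa_n$ has integral $0$, so we may subtract from $\psi_{11}$ its value at the center of $P'$, and $|\int_{P'}\kappa_n\psi_{11}|\le\frac C\mu|P'|$. Sum over the children. $\square$

## 6. Averages that pass from a square to its even rows

We want to compare averages of second derivatives over a square with averages over its children. The children occupy only the even rows. For $V_{22}$ no comparison is possible: if $V=V(x_2)$ with $V_{22}=1$ on even rows and $-1$ on odd rows, the average over the square is $0$ and over the even rows it is $1$. But $V_{11}$ and $V_{12}$ are $x_1$-derivatives, and the following lemma applies to them.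

**Lemma 5.** Let $S$ be a closed square with side $L$, divided into $2p$ horizontal rows of equal height, alternately odd and even, the lowest one odd. Let $z\in\mathcal C^{0,1}(S;\mathbb R^k)$ with $|\partial_2z|\le R'$ a.e. Then the averages of $z_1=\partial_1z$ over $S$ and over the even rows of $S$ differ by at most $R'/(2p)$.

*Proof.* The even rows have area $L^2/2$, so the difference (even minus all) is
$$\frac1{L^2}\int_S(1_{even}-1_{odd})z_1=\frac1{L^2}\int(1_{even}-1_{odd})(x_2)\,D(x_2)\,dx_2,$$
where $D(x_2)$ is $z$ at the right end minus $z$ at the left end of the horizontal segment at height $x_2$. On almost every vertical line, hence by continuity on every one, $z$ is $R'$-Lipschitz; so $\mathrm{Lip}(D)\le2R'$. Pair each odd row with the even row above it. Each of the $p$ pairs contributes at most $\frac L{2p}\cdot2R'\frac L{2p}$. In total we get at most $\frac1{L^2}\cdot p\cdot\frac{L}{2p}\cdot2R'\frac L{2p}=\frac{R'}{2p}$. $\square$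

We use it in two situations. For $S=P\in\mathcal S_j$ we have $2p=\mu$ and error $R'/\mu$. For *mesosquares* $S$, the squares of the $q\times q$ subdivision of $P$, we have $2p=2q$ and error $R'/(2q)$. A mesosquare consists of $2q\times2q$ subsquares of $P$, its lowest row is odd, and it contains $2q^2$ children of $P$, which tile its even rows. Mesosquares serve two needs: they are small, so slow functions are nearly constant on them, and they contain many rows, so Lemma 5 applies with a small error.

## 7. A variance budget for $(V_{11},V_{12})$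

The plan of the key lemma is as follows. Suppose $\beta(V_{11},V_{22})-\beta(V_{12},V_{12})=\varepsilon\kappa_n+\dots$. By Lemma 4, the integral of the left side against a rescaled $\psi_{11}$ on any $P\in\mathcal S_j$ is at least about $c\varepsilon$. On the other hand, the left side has divergence structure. If $(V_{11},V_{12})$ were, in mesoscopic averages, close to its mean over $P$, this integral would be small. So in each $P$ the averages of $(V_{11},V_{12})$ over the children must have variance at least of order $\varepsilon^2$. By Lemma 5 the mean over the children is almost the mean over $P$, so by Pythagoras the variances of successive generations add up. Their sum is bounded by $2R^2$ up to an error, and that limits the number of generations.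

**Lemma 6.** There are $C_*\ge1$ and $n_0$, depending only on $\chi,\tau$, such that for $n\ge n_0$, $q=n$ the following holds. Let $V\in W^{2,\infty}((0,1)^2;\mathbb R^N)$ with $|V_{ab}|\le R$; let $\beta$ be a constant bilinear form on $\mathbb R^N$ with $|\beta(u,v)|\le B|u||v|$; let $\varepsilon>0$, $c_0\in\mathbb R$, and
$$e:=\beta(V_{11},V_{22})-\beta(V_{12},V_{12})=\varepsilon\kappa_n+c_0+r\quad\text{a.e.}$$
Then
$$\varepsilon\le C_*\big(\|r\|_\infty+BR^2n^{-1/2}\big).\tag{7}$$
The constants do not depend on $N$.

*Proof.* $V$ is $\mathcal C^{1,1}$ up to the boundary. For a square $Q$ let $A(Q)\in\mathbb R^{2N}$ be the average of $(V_{11},V_{12})$ over $Q$; then $|A(Q)|^2\le2R^2$. For $P\in\mathcal S_j$, $j<n$, let $\mathrm{Var}(P)$ be the average over the children $P'$ of $P$ of $|A(P')-A(P)|^2$.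

**Step 1: finding a generation with small variance.** We show that some $P\in\bigcup_{j<n}\mathcal S_j$ has $\mathrm{Var}(P)\le4R^2/n$. Apply Lemma 5 with $z=(V_1,V_2)$: here $z_1=(V_{11},V_{12})$ and $\partial_2z=(V_{12},V_{22})$, so $R'=\sqrt2R$. The average of $A(P')$ over the children differs from $A(P)$ by at most $\sqrt2R/\mu$. Hence
$$\mathrm{avg}_{P'}|A(P')|^2=|A(P)|^2+2\langle A(P),\mathrm{avg}_{P'}(A(P')-A(P))\rangle+\mathrm{Var}(P)\ge|A(P)|^2+\mathrm{Var}(P)-\frac{4R^2}\mu .$$
All squares of $\mathcal S_j$ have equally many children. So averaging over $P\in\mathcal S_j$ gives $\mathrm{avg}_{\mathcal S_{j+1}}|A|^2\ge\mathrm{avg}_{\mathcal S_j}|A|^2+\mathrm{avg}_{\mathcal S_j}\mathrm{Var}-4R^2/\mu$. Summing over $j<n$, the terms $|A|^2$ telescope and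
$$\sum_{j<n}\mathrm{avg}_{\mathcal S_j}\mathrm{Var}\le2R^2+\frac{4nR^2}\mu .$$
So some $P$ has $\mathrm{Var}(P)\le\frac{2R^2}n+\frac{4R^2}\mu$, and $\mu=2n^2$ makes this at most $4R^2/n$.

**Step 2: subtracting the means, and a weak estimate.** Fix any $P\in\mathcal S_j$, $j<n$, with lower left corner $p$ and side $\lambda$. Replacing $V$ by $\lambda^{-2}V(p+\lambda\,\cdot)$ we keep all second derivatives, so we may assume $P=[0,1]^2$, with $\kappa_n$ replaced by $\kappa_{n-j}$. Write $A(P)=(A_1,A_2)$ and
$$G=V-V(0)-DV(0)x-\tfrac12A_1x_1^2-A_2x_1x_2 .$$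
Then $G_{11}=V_{11}-A_1$, $G_{12}=V_{12}-A_2$, $G_{22}=V_{22}$, so $|G_{1b}|\le2R$ and $|G_{22}|\le R$. Since $DG(0)=0$, we get $|G_2|\le2R+R=3R$; and $\mathrm{Lip}(G_2)\le\sqrt{4R^2+R^2}\le3R$.

*Claim.* For Lipschitz $H:P\to\mathbb R^N$ and $b=1,2$,
$$\Big|\int_PG_{1b}\cdot H\Big|\le\Big(\mathrm{Var}(P)^{1/2}+\frac Rq\Big)\sup|H|+\frac{2R}q\,\mathrm{Lip}(H).\tag{8}$$
For a mesosquare $S$ let $A^e(S)$ be the average of $A(P')$ over the children $P'\subset S$, that is, the average of $(V_{11},V_{12})$ over the even rows of $S$. By Lemma 5, $|A(S)-A^e(S)|\le\frac{\sqrt2R}{2q}\le\frac Rq$. By Jensen's inequality, and since all mesosquares contain equally many children, $\mathrm{avg}_S|A^e(S)-A(P)|^2\le\mathrm{Var}(P)$. Hence $\mathrm{avg}_S|A(S)-A(P)|\le\mathrm{Var}(P)^{1/2}+\frac Rq$. Let $c_S$ be the center of $S$. Replacing $H$ on $S$ by $H(c_S)$ turns $\int_SG_{1b}\cdot H$ into $|S|\,(A_b(S)-A_b)\cdot H(c_S)$, where $A_b(S)$ is the corresponding component of $A(S)$. The error is at most $2R\,\mathrm{Lip}(H)\,q^{-1}|S|$. Summing over the $q^2$ mesosquares gives (8).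

**Step 3: upper bound for the tested equation.** We show
$$\Big|\int_Pe\,\psi_{11}\Big|\le CBR\Big(\mathrm{Var}(P)^{1/2}+\frac Rq\Big).\tag{9}$$
Insert $V_{11}=A_1+G_{11}$, $V_{12}=A_2+G_{12}$, $V_{22}=G_{22}$:
$$e=\beta(A_1,G_{22})-\beta(A_2,A_2)-\beta(A_2,G_{12})-\beta(G_{12},A_2)+\big[\beta(G_{11},G_{22})-\beta(G_{12},G_{12})\big].$$

* The constant term contributes $0$, since $\int\psi_{11}=0$.
* The terms $\beta(A_2,G_{12})\psi_{11}$ and $\beta(G_{12},A_2)\psi_{11}$ have the form $G_{12}\cdot H$ with $\sup|H|,\mathrm{Lip}(H)\le CBR$, because $|A_2|\le R$. So (8) applies.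
* The first term contains $G_{22}$, which (8) does not control. But integrating by parts (recall $\psi$ has compact support),
$$\int\beta(A_1,G_{22})\psi_{11}=\int\beta(A_1,G)\psi_{1122}=\int\beta(A_1,G_{11})\psi_{22},$$
and (8) applies again.
* For the bracket,
$$\beta(G_{11},G_{22})-\beta(G_{12},G_{12})=\partial_2\,\beta(G_{11},G_2)-\partial_1\,\beta(G_{12},G_2).\tag{10}$$
For smooth $G$ the right side is $\beta(G_{112},G_2)+\beta(G_{11},G_{22})-\beta(G_{112},G_2)-\beta(G_{12},G_{12})$. For $G\in W^{2,\infty}$, (10) holds in the sense of distributions by mollification. With $\varphi=\psi_{11}\in\mathcal C_c^\infty((0,1)^2)$,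
$$\int[\dots]\varphi=-\int\beta(G_{11},G_2)\varphi_2+\int\beta(G_{12},G_2)\varphi_1 .$$
Let $H(x)$ be the vector representing $\beta(\cdot,G_2(x))\varphi_i(x)$. Then $|H|\le CBR$, and by the bounds on $G_2$ and $\mathrm{Lip}(G_2)$ also $\mathrm{Lip}(H)\le CBR$. So (8) applies.

In every case (8) gives at most $CBR(\mathrm{Var}(P)^{1/2}+\frac Rq)+\frac{2R}qCBR$, which is (9).

**Step 4: comparison.** Take $P$ from Step 1. Since $n-j\ge1$, Lemma 4 applies to $\kappa_{n-j}$. If $\mu\ge2C_1/c_1$ (true for $n\ge n_0$), then $\int_Pe\,\psi_{11}\ge\frac{c_1}2\varepsilon-C\|r\|_\infty$, the constant $c_0$ dropping out. With (9), $q=n$ and $\mathrm{Var}(P)^{1/2}\le2Rn^{-1/2}$,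
$$\frac{c_1}2\varepsilon\le C\|r\|_\infty+CBR\big(2Rn^{-1/2}+Rn^{-1}\big),$$
and (7) follows. $\square$

## 8. One continuous function containing all the patterns

We now superpose rescaled patterns at tiny scales, near every rational point, with amplitudes $\varepsilon_k\to0$ and with more generations than $\varepsilon_k$ can tolerate. We treat two parameter choices at once. Case (I) serves Theorem 1; case (II) serves Theorem 2(i), uses slightly elongated rectangles, and may be ignored at first.

Let $C_*\ge1$ be a constant valid in Lemma 6 and also in Lemma 11 below (enlarging it does no harm). Put $\Lambda=1+4C_*\ge5$ and $\varepsilon_k=\Lambda^{-k}$, so that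
$$\sum_{i>k}\varepsilon_i=\frac{\varepsilon_k}{4C_*}.\tag{11}$$

* (I) $0<s<\frac12$: $n_k=\lceil k\varepsilon_k^{-2}\rceil$, $q_k=n_k$, $a_k=1$.
* (II) $0<s<1$: $n_k=\lceil k\varepsilon_k^{-1}\rceil$, $q_k=n_k^2$, $a_k=\sqrt{n_k}$.

Let $\rho_k=\exp(-\frac12\varepsilon_k^{-1/s})$. Let $(z_k)$ be a sequence in $T^2$ in which every rational point occurs infinitely often. Put $Q_k=z_k+[0,\rho_k]\times[0,a_k\rho_k]$ and
$$\tilde\kappa_k(x)=\kappa_{n_k,q_k}\Big(\tfrac{x_1-(z_k)_1}{\rho_k},\tfrac{x_2-(z_k)_2}{a_k\rho_k}\Big)\ \text{on }Q_k,\qquad\tilde\kappa_k=0\ \text{elsewhere},\qquad\kappa=\sum_{k\ge k_0}\varepsilon_k\tilde\kappa_k .$$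

*Choice of $k_0$.* In case (I), $\log(2q_k^2)=O(k)$, so $n_k\log(2q_k^2)=O(k^2\varepsilon_k^{-2})$; in case (II) it is $O(k^2\varepsilon_k^{-1})$. Since $1/s>2$ (respectively $1/s>1$) and $\varepsilon_k$ decays exponentially, $n_k\log(2q_k^2)\le\frac14\varepsilon_k^{-1/s}$ for $k\ge k_0$, if $k_0$ is large. This is the place where the exponent $s$ is restricted. By (5) with $\mu=2q_k^2$, and since $a_k\ge1$,
$$\mathrm{Lip}(\tilde\kappa_k)\le C\rho_k^{-1}(2q_k^2)^{n_k}\le C\exp\big(\tfrac34\varepsilon_k^{-1/s}\big).\tag{12}$$
We also take $k_0$ so large that $a_k\rho_k<1$ for $k\ge k_0$. As $\rho_k$ is doubly exponentially small, $a_k\rho_k\to0$, and for each $\alpha>0$ we have $(a_k\rho_k)^\alpha\le\varepsilon_k^2$ for all large $k$.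

**Lemma 7.** (a) $\kappa$ is continuous with modulus $O((\log\frac1t)^{-s})$, and $\int_{T^2}\kappa=0$.

(b) For large $k$, on $Q_k$,
$$\kappa=\varepsilon_k\tilde\kappa_k+c_k+r_k,\qquad c_k\text{ constant},\quad|r_k|\le\varepsilon_k^2+\frac{\varepsilon_k}{4C_*}.\tag{13}$$

(c) Every nonempty open $W\subset T^2$ contains $Q_k$ for infinitely many $k$.

*Proof.* (a) The series converges uniformly and each $\tilde\kappa_k$ is continuous with integral $0$. Let $t=|x-y|$ be small. The terms with $\varepsilon_k^{-1/s}\le\log\frac1t$ have $\mathrm{Lip}(\tilde\kappa_k)\le Ct^{-3/4}$, so together they contribute at most $\sum C\varepsilon_kt^{1/4}\le Ct^{1/4}$ to $|\kappa(x)-\kappa(y)|$. The other terms have $\varepsilon_k<(\log\frac1t)^{-s}$ and contribute at most $\sum2\varepsilon_k\le C(\log\frac1t)^{-s}$, a geometric sum.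

(b) Let $\kappa^{(k-1)}=\sum_{k_0\le i<k}\varepsilon_i\tilde\kappa_i$. By (12) its Lipschitz constant is at most $C\exp(\frac34\varepsilon_{k-1}^{-1/s})$. Since $\Lambda\ge5$ and $1/s>1$, $\varepsilon_{k-1}^{-1/s}=\Lambda^{-1/s}\varepsilon_k^{-1/s}\le\frac15\varepsilon_k^{-1/s}$. So the oscillation of $\kappa^{(k-1)}$ on $Q_k$ is at most
$$Ca_k\rho_k\exp\big(\tfrac3{20}\varepsilon_k^{-1/s}\big)=Ca_k\exp\big((\tfrac3{20}-\tfrac12)\varepsilon_k^{-1/s}\big)\le\varepsilon_k^2$$
for large $k$. The terms with $i>k$ are bounded in total by (11). Take for $c_k$ a value of $\kappa^{(k-1)}$ on $Q_k$.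

(c) $W$ contains a rational point $z$; $z_k=z$ for infinitely many $k$, and the diameters of $Q_k$ tend to $0$. $\square$

**Proposition 8.** Let $\kappa$ be as in case (I). There are no nonempty open $W\subset T^2$, $N\ge1$, $V\in W^{2,\infty}(W;\mathbb R^N)$ and bounded Lipschitz $\beta_{ij}:W\to\mathbb R$ ($1\le i,j\le N$) with
$$\kappa=\sum_{i,j}\beta_{ij}(V^i_{11}V^j_{22}-V^i_{12}V^j_{12})\quad\text{a.e. in }W.\tag{14}$$
More generally, $\kappa$ is not of the form $\sum\beta_{ij}(V^i_{11}V^j_{22}-V^i_{12}V^j_{12})+\sum\alpha^{ab}_iV^i_{ab}$ with bounded Lipschitz $\alpha,\beta$.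

*Proof.* We may assume $W$ is a small disc.

**Step 1: absorbing the linear terms.** Adjoin to $V$ the components $\frac12x_1^2$, $\frac12x_2^2$, $x_1x_2$. With $y=\frac12x_2^2$ we have $V^i_{11}=V^i_{11}y_{22}-V^i_{12}y_{12}$. With $y=\frac12x_1^2$ we have $V^i_{22}=y_{11}V^i_{22}-y_{12}V^i_{12}$. With $y=x_1x_2$ we have $V^i_{12}=-(y_{11}V^i_{22}-y_{12}V^i_{12})$. So the second form is a special case of (14).

**Step 2: freezing $\beta$ and applying Lemma 6.** Assume (14) with $|V_{ab}|\le R$, $|\beta|\le B$, $\mathrm{Lip}(\beta)\le B'$ (norms of bilinear forms). For $Q_k\subset W$ replace $\beta(x)$ on $Q_k$ by $\beta(z_k)$. The error is at most $\sqrt2\rho_kB'\cdot2R^2\le4B'R^2\rho_k$. For large $k$ apply Lemma 6 to $\rho_k^{-2}V(z_k+\rho_k\,\cdot)$ on the unit square, with $n=q=n_k$, $\varepsilon=\varepsilon_k$; by (13), $\|r\|_\infty\le\varepsilon_k^2+\frac{\varepsilon_k}{4C_*}+4B'R^2\rho_k$. Since $\rho_k\le\varepsilon_k^2$ for large $k$ and $n_k^{-1/2}\le\varepsilon_k/\sqrt k$,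
$$\varepsilon_k\le\tfrac14\varepsilon_k+C_*\big(1+4B'R^2\big)\varepsilon_k^2+C_*BR^2\frac{\varepsilon_k}{\sqrt k}$$
for infinitely many $k$, by Lemma 7(c). Dividing by $\varepsilon_k$ and letting $k\to\infty$ gives $1\le\frac14$, a contradiction. $\square$

## 9. The conformal factor and its two sided bounds

Here we define $M$ and prove Theorem 1(a). The section works in cases (I) and (II) alike.

Since $\int\kappa=0$ and $\kappa$ is continuous, $\Delta v=-2\kappa$ has a solution $v$ on $T^2$ with $v\in W^{2,p}$ for all $p<\infty$, hence $v\in\mathcal C^{1,\alpha}$ for all $\alpha<1$. Put $w=1+t_0v$ with $t_0>0$ so small that $\frac12\le w\le\frac32$. Then (2) holds. From $\Delta\log w=\frac{\Delta w}w-\frac{|\nabla w|^2}{w^2}$,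
$$K=-\frac1{2w}\Delta\log w=\frac{t_0\kappa}{w^2}+\frac{|\nabla w|^2}{2w^3}.\tag{15}$$
The last term is $\mathcal C^{0,\alpha}$ and $w^{-2}$ is $\mathcal C^1$, so Lemma 7(a) gives $K$ the modulus $O((\log\frac1t)^{-s})$.

**Lemma 9.** $M=(T^m,d)$, with $d$ the distance of $g_0$, is a manifold with two sided curvature bounds.

*Proof.* **Step 1: smooth approximation.** Mollify: $w_\delta\to w$ in $\mathcal C^1$, $\frac12\le w_\delta\le\frac32$, $|\Delta w_\delta|\le2t_0\sup|\kappa|$. Let $g_\delta=w_\delta(dx_1^2+dx_2^2)+\sum_{i\ge3}dx_i^2$ with distance $d_\delta$. By (15) for $w_\delta$, the Gauss curvatures $K_\delta$ of the surface factors are bounded uniformly in $\delta$. A plane spanned by orthonormal $X,Y$ has sectional curvature $K_\delta|X'\wedge Y'|^2$, where $X',Y'$ are the surface components, and $|X'\wedge Y'|\le1$. So all sectional curvatures lie in $[-\Theta,\Theta]$ with $\Theta>0$ independent of $\delta$. The $g_\delta$ are uniformly bi-Lipschitz to the flat torus and converge uniformly to $g_0$. So $(1+\eta_\delta)^{-1}d\le d_\delta\le(1+\eta_\delta)d$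 with $\eta_\delta\to0$, and $d_\delta\to d$ uniformly. Diameters are bounded above and volumes below, so by Cheeger's theorem all injectivity radii are at least some $i_0>0$.

**Step 2: small balls of $g_\delta$.** Let $0<r\le r_0:=\frac18\min(i_0,\pi/\sqrt\Theta)$. The closed ball $\bar B_{d_\delta}(x,r)$ has these properties.

* It is strongly convex: the unique minimal geodesic of $(T^m,g_\delta)$ between two of its points lies in it (Whitehead; Cheeger–Ebin, *Comparison Theorems in Riemannian Geometry*, Ch. 5).
* It is $CAT(\Theta)$: it has curvature $\le\Theta$ locally, and its geodesics are unique and depend continuously on their endpoints, so Alexandrov's patchwork applies (Bridson–Haefliger II.4.9); the perimeters of its triangles are below $2\pi/\sqrt\Theta$.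
* It is an Alexandrov space of curvature $\ge-\Theta$: by Toponogov's theorem triangle comparison holds for all triangles of $(T^m,g_\delta)$, and the ball is convex.

**Step 3: passing to the limit.** As $\delta\to0$ the balls $\bar B_{d_\delta}(x,r)$ converge to $(\bar B_d(x,r),d)$ in the Gromov–Hausdorff sense. Indeed, let $|d-d_\delta|\le\delta'$ with $\delta'\to0$. A point $y$ with $d(x,y)\le r$ has $d_\delta(x,y)\le r+\delta'$, and moving it by at most $\delta'$ along a $d_\delta$-geodesic toward $x$ brings it into $\bar B_{d_\delta}(x,r)$. The same works with $d$ and $d_\delta$ exchanged. Limits of compact geodesic spaces are geodesic, and $CAT(\Theta)$ and curvature $\ge-\Theta$ pass to such limits (Bridson–Haefliger II.3.9–3.10; Burago–Burago–Ivanov 10.7.1). So $(\bar B_d(x,r),d)$ is geodesic, $CAT(\Theta)$ and of curvature $\ge-\Theta$ for every $r\le r_0$.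

**Step 4: convexity of the neighborhood.** Let $U=\bar B_d(x,r_0/3)$. A shortest path of $M$ between points of $U$ has length at most $2r_0/3$, so each of its points is within $r_0/3$ of an endpoint, and the path lies in $\bar B_d(x,r_0)$. In that ball shortest paths are unique, since it is $CAT(\Theta)$ with diameter at most $2r_0<\pi/\sqrt\Theta$. As $U$ is geodesic by Step 3, it contains a shortest path between the two points, which is therefore the given one. So $U$ is a compact convex neighborhood with both bounds. $\square$

This proves Theorem 1(a).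

## 10. Length-preserving immersions have bounded second derivatives

The definition of a length-preserving immersion assumes nothing about the derivatives of $F$ in the coordinates $x$, while Lemma 3 needs $F\in W^{2,\infty}$. We close this gap and then finish Theorem 1. Throughout, $w$ is as in Section 9 (either case); $a,b,c$ are indices in $x$, $i,j$ in $D$, and $k,l$ in $N$.

*A fact on continuous metrics.* Let $g$ be a continuous Riemannian metric on an open set of $\mathbb R^k$, with distance $d_g$. Then
$$\frac{d_g(y,y+tv+o(t))}t\to|v|_{g(y)}\qquad(t\downarrow0).\tag{16}$$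
Given $\delta\in(0,1)$, near $y$ we have $(1-\delta)|\cdot|_{g(y)}\le|\cdot|_g\le(1+\delta)|\cdot|_{g(y)}$. Segments give $d_g(y',y'')\le(1+\delta)|y'-y''|_{g(y)}$. Since short curves stay near $y$, also $d_g(y',y'')\ge(1-\delta)|y'-y''|_{g(y)}$. In particular $d_g$ is locally bi-Lipschitz to the Euclidean distance, and a Lipschitz curve $c$ has metric speed $|c'|_g$ a.e., so its $d_g$-length is $\int|c'|_g$.

**Lemma 10.** Let $F:\Omega\to(N,h)$ be a length-preserving $\mathcal C^{1,1}$ immersion of a nonempty open $\Omega\subset M$, with $h$ of class $\mathcal C^{1,1}$. In the coordinates $x$ of $T^m$ and local coordinates of $N$, $F\in W^{2,\infty}_{loc}$ and $F^*h=g_0$ everywhere. If moreover $\dim N=m$ and $F$ is a chart as in Question 1 (so $N\subset\mathbb R^m$ is open), then $D^2F\in\mathcal C^{0,\alpha}_{loc}$ for all $\alpha<1$.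

*Proof.* **Step 1: factoring $F$ through a bi-Lipschitz isometry.** Locally there are an open $\Omega'\subset\Omega$ and a $\mathcal C^{1,1}$ embedding $f:D\to N$, $D$ open in a Euclidean space, with $f(D)=F(\Omega')$. For charts take $f=\mathrm{id}$. Then $\Phi=f^{-1}\circ F:\Omega'\to D$ is a homeomorphism, so $\dim D=m$ by invariance of domain, and $g=f^*h$ is $\mathcal C^{0,1}$. Since $f$ is locally bi-Lipschitz onto its image, for a compact curve $c$ in $D$ the $h$-length of $f\circ c$ is finite if and only if the $g$-length of $c$ is. In that case, after reparametrizing $c$ to be Lipschitz, both equal $\int|c'|_g$. So $\Phi$ preserves lengths of curves. Both $d$ and $d_g$ are length metrics, and nearly shortest curves between points near a given point stay near it. Hence $\Phi$ is locally an isometry from $d$ to $d_g$. In particular $\Phi$ and $X:=\Phi^{-1}$ are locally Lipschitz in coordinates. By Rademacher's theorem $\Phi$ is differentiable a.e., and at such points (16), applied on both sides, gives $|D\Phi\,v|_g=|v|_{g_0}$, that is, $\Phi^*g=g_0$ a.e.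

**Step 2: the components $X^a$ are weakly $g$-harmonic.** Let $\eta$ be Lipschitz with compact support in $D$. Since $\Phi$ is bi-Lipschitz it preserves null sets, so a.e. $DX\circ\Phi=(D\Phi)^{-1}$, and the chain rule and the change of variables formula apply:
$$\int_D\langle dX^a,d\eta\rangle_g\,dvol_g=\int\langle dx^a,d(\eta\circ\Phi)\rangle_{g_0}\,dvol_{g_0}=\int w\,g_0^{aa}\,\partial_a(\eta\circ\Phi)\,dx=0 .$$
Here we used $\sqrt{\det g_0}=w$. The last integral vanishes because $wg_0^{aa}=1$ for $a\le2$, while for $a\ge3$ the factor $wg_0^{aa}=w(x_1,x_2)$ does not depend on $x_a$; integrate first in $x_a$.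

**Step 3: $F$ is $W^{2,p}$.** $X^a\in W^{1,\infty}_{loc}$ solves $\partial_i(\sqrt g\,g^{ij}\partial_jX^a)=0$ with locally Lipschitz coefficients. So $X^a\in W^{2,2}_{loc}$ (Gilbarg–Trudinger, Thm 8.8), and
$$\sqrt g\,g^{ij}\partial_{ij}X^a=-\partial_i(\sqrt g\,g^{ij})\,\partial_jX^a\in L^\infty_{loc}.$$
For a cutoff $\zeta$, the function $\zeta X^a$ is compactly supported, lies in $W^{2,2}$, and $\sqrt g\,g^{ij}\partial_{ij}(\zeta X^a)\in L^\infty$, because the extra terms contain only $X^a$ and $\partial_jX^a$. By Gilbarg–Trudinger, Lemma 9.16 (continuous leading coefficients), $\zeta X^a\in W^{2,p}$. So $X^a\in W^{2,p}_{loc}$ for all $p<\infty$. In particular $X\in\mathcal C^1$, so $X^*g_0=g$ holds everywhere by continuity, and $DX$ is invertible. Thus $X$ is a $\mathcal C^1$ diffeomorphism. For $Y=X^{-1}=\Phi$ we have $DY=(DX)^{-1}\circ Y\in W^{1,p}_{loc}\cap\mathcal C^0$. Hence $F=f\circ Y$ has $DF=(Df\circ Y)\,DY\in W^{1,p}_{loc}\cap\mathcal C^0$, $F^*h=Y^*g=g_0$ everywhere, and a.e.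
$$\partial_{ab}F=f_{ij}(Y)\,Y^i_aY^j_b+f_i(Y)\,\partial_{ab}Y^i .\tag{17}$$
(The derivatives $f_i$ are differentiable a.e. on $D$, and $Y$ preserves null sets.)

**Step 4: the second derivatives are bounded.** In (17) only $\partial_{ab}Y^i$ is not known to be bounded, and it enters through a vector tangent to the image. The tangential part of the second derivative is controlled by $g_0\in\mathcal C^1$. In detail, let $(\nabla_aF_b)^k=\partial_{ab}F^k+\Gamma^k_{ij}(F)F^i_aF^j_b$, with $\Gamma$ the Christoffel symbols of $h$ (here all indices but $a,b$ refer to $N$); they are locally Lipschitz. Differentiating $h(F)(F_b,F_c)=(g_0)_{bc}$ gives $h(\nabla_aF_b,F_c)+h(F_b,\nabla_aF_c)=\partial_a(g_0)_{bc}$. With $\nabla_aF_b=\nabla_bF_a$, the usual cyclic combination yields a.e.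
$$h(\nabla_aF_b,F_c)=\tfrac12\big(\partial_a(g_0)_{bc}+\partial_b(g_0)_{ac}-\partial_c(g_0)_{ab}\big).\tag{18}$$
The Gram matrix of the $F_c$ is $g_0$, so the component of $\nabla_aF_b$ tangent to $\mathrm{span}(F_c)$ is locally bounded. Since $\mathrm{span}\{f_i(Y)\}=\mathrm{span}\{F_c\}$, the second term of (17) is tangent. So the $h$-normal component of $\nabla_aF_b$ is that of $f_{ij}(Y)Y^i_aY^j_b+\Gamma(F_a,F_b)$, which is locally bounded. Hence $\nabla_aF_b$, and with it $\partial_{ab}F$, is in $L^\infty_{loc}$.

**Step 5: charts.** If $F$ is a chart, there is no normal component, and (18) says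
$$\partial_{ab}F^k=\Gamma^c_{ab}(g_0)F^k_c-\Gamma^k_{ij}(F)F^i_aF^j_b .$$
Here $\Gamma(g_0)\in\mathcal C^{0,\alpha}$ and all other factors are locally Lipschitz. So $D^2F\in\mathcal C^{0,\alpha}_{loc}$. $\square$

**Proof of Theorem 1(b).** Let $\kappa$ be as in case (I) and suppose that $F:\Omega\to(N,h)$ exists. Fix a point of $\Omega$ and let $z^0\in T^{m-2}$ be its last $m-2$ coordinates. On a small disc $W\subset T^2$ put $u(x_1,x_2)=F(x_1,x_2,z^0)$, in local coordinates of $N$, and $H_{kl}=h_{kl}\circ u$. By Lemma 10, $u$ is $\mathcal C^{1,1}$; so is $H_{kl}$, as $h$ is $\mathcal C^{1,1}$; and $F^*h=g_0$ everywhere gives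
$$w\,\delta_{ab}=H_{kl}\,u^k_au^l_b\qquad(a,b=1,2).\tag{19}$$
Apply $\mathcal E$. The left side gives $-\frac12\Delta w=t_0\kappa$, and the right side is given by (3). So a.e. on $W$ (shrunk slightly) $t_0\kappa$ is a combination of
$$u^k_{11}u^l_{22}-u^k_{12}u^l_{12},\qquad\partial_{ab}H_{kl},\qquad\partial_{ab}u^k,$$
whose coefficients are built from $H_{kl}$, $u^k_au^l_b$ and $\partial_aH_{kl}\,u^l_b$. These are bounded and Lipschitz. With $V=(u^k,H_{kl})$ and after division by $t_0$, this is the second form excluded by Proposition 8. $\blacksquare$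

## 11. Charts on surfaces: replacing variance by drift

We prove Theorem 2(i). In Theorem 1 the condition $s<\frac12$ came from $n_k\approx k\varepsilon_k^{-2}$, that is, from variances of size $\varepsilon^2$ adding up. For charts, Lemma 10 makes $D^2F$ Hölder. So in (3) all terms without second derivatives of $H$ are harmless, and the equation becomes *linear* in the unknown second derivatives. For a linear equation one can follow a single average that increases by about $\varepsilon$ in every generation, so that $n\approx\varepsilon^{-1}$ generations suffice. Elongating the squares by the factor $a=\sqrt n$ suppresses the term $\partial_{22}h_{11}$.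

**Lemma 11.** There are $C_*,n_0$ such that for $n\ge n_0$, $q=n^2$, $a=\sqrt n$: if $h_{11},h_{12},h_{22}\in W^{2,\infty}((0,1)\times(0,a))$ are scalar, $|\partial_{ij}h_{kl}|\le R$, and
$$\partial_{12}h_{12}-\tfrac12\partial_{11}h_{22}-\tfrac12\partial_{22}h_{11}=\varepsilon\,\kappa_{n,q}(x_1,x_2/a)+c_0+r,\qquad\varepsilon>0,$$
with $c_0$ constant, then $\varepsilon\le C_*(\|r\|_\infty+R/n)$.

*Proof.* **Step 1: rescaling to the unit square.** On $(0,1)^2$ put
$$\hat h_{22}(x)=h_{22}(x_1,ax_2),\quad\hat h_{12}(x)=a^{-1}h_{12}(x_1,ax_2),\quad\hat h_{11}(x)=a^{-2}h_{11}(x_1,ax_2).$$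
They satisfy the same equation with right side $\varepsilon\kappa_n+c_0+\hat r$, $\hat r(x)=r(x_1,ax_2)$. Let $z=\partial_2\hat h_{12}-\frac12\partial_1\hat h_{22}$ and $Z=\partial_1z=\partial_{12}\hat h_{12}-\frac12\partial_{11}\hat h_{22}$. Then
$$|Z|\le2R,\qquad|\partial_2z|\le aR+\tfrac12aR\le2aR,\qquad|\partial_{11}\hat h_{11}|\le a^{-2}R .$$
Let $Z(Q)$ denote the average of $Z$ over $Q$.

**Step 2: every square forces deviation among its children.** Let $P\in\mathcal S_j$, $j<n$, rescaled to $[0,1]^2$ as in Lemma 6; second derivatives are unchanged, so all bounds persist. By Lemma 5, $|\mathrm{avg}_{P'}Z(P')-Z(P)|\le2aR/\mu$. On mesosquares, $|Z(S)-Z^e(S)|\le aR/q$, where $Z^e(S)$ averages $Z(P')$ over the children $P'\subset S$. Test the equation with $\psi_{11}$. By Lemma 4 and $\int\psi_{11}=0$, for large $n$ the right side gives at least $\frac{c_1}2\varepsilon-C\|r\|_\infty$. On the left, $\int\partial_{22}\hat h_{11}\psi_{11}=\int\partial_{11}\hat h_{11}\psi_{22}$ is at most $CRa^{-2}$ in absolute value. Replacing $\psi_{11}$ on each mesosquare by its value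 at the center costs at most $CR/q$, since $|Z-Z(P)|\le4R$. Hence
$$\begin{aligned}\tfrac{c_1}2\varepsilon-C\|r\|_\infty&\le\int(Z-Z(P))\psi_{11}+\tfrac{CR}{a^2}\le C\,\mathrm{avg}_S|Z(S)-Z(P)|+\tfrac{CR}q+\tfrac{CR}{a^2}\\&\le C\,\mathrm{avg}_{P'}|Z(P')-Z(P)|+\tfrac{CaR}q+\tfrac{CR}{a^2},\end{aligned}$$
using $a\ge1$ in the last step. Here $a/q$, $a/\mu$, $a^{-2}$ are all at most $1/n$.

**Step 3: an increasing chain.** Since $t^+=\frac12(|t|+t)$, Step 2 and the bound on $\mathrm{avg}_{P'}(Z(P')-Z(P))$ show that the average over the children of $(Z(P')-Z(P))^+$ is at least $c_3\varepsilon-C_5(\|r\|_\infty+R/n)$ with constants $c_3,C_5>0$. If this number is positive, some child has $Z(P')\ge Z(P)+c_3\varepsilon-C_5(\|r\|_\infty+R/n)$. Now either $\varepsilon<\frac{2C_5}{c_3}(\|r\|_\infty+R/n)$, and we are done; or the increment is at least $c_3\varepsilon/2>0$. In the second case start from $[0,1]^2$ and choose such a child in each of $n$ successive generations: $Z$ increases by at least $nc_3\varepsilon/2$ in total. As $|Z|\le2R$, $nc_3\varepsilon/2\le4R$, so $\varepsilon\le\frac{8R}{c_3n}$.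 $\square$

**Proof of Theorem 2(i).** Let $\kappa$ be as in case (II) and $M=(T^2,w|dx|^2)$ as in Section 9 with $m=2$. The two sided bounds and the modulus of $K$ are proved there. Suppose a nonempty open set has a chart $Y$ with $\mathcal C^{1,1}$ metric $g$. By Lemma 10, $D^2Y\in\mathcal C^{0,\alpha}$ and (19) holds with $u=Y$, $H_{kl}=g_{kl}\circ Y\in\mathcal C^{1,1}$. Fix one $\alpha\in(0,1)$. In (3) all terms without second derivatives of $H$ are now in $\mathcal C^{0,\alpha}$. So on a small disc $W$
$$t_0\kappa=\partial_{12}H_{kl}\,Y^k_1Y^l_2-\tfrac12\partial_{11}H_{kl}\,Y^k_2Y^l_2-\tfrac12\partial_{22}H_{kl}\,Y^k_1Y^l_1+\gamma,\qquad\gamma\in\mathcal C^{0,\alpha}.$$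
For $Q_k\subset W$ freeze the coefficients at $z_k$:
$$h_{ab}(x)=\rho_k^{-2}t_0^{-1}\,H_{ij}(z_k+\rho_kx)\;\tfrac12\big(Y^i_aY^j_b+Y^i_bY^j_a\big)(z_k),\qquad x\in(0,1)\times(0,a_k).$$
The second derivatives of $h_{ab}$ are bounded by some $R$ independent of $k$, and $\partial_{12}h_{12}-\frac12\partial_{11}h_{22}-\frac12\partial_{22}h_{11}$ is $t_0^{-1}$ times the three terms above with frozen coefficients, at the point $z_k+\rho_kx$. Freezing costs at most $C'a_k\rho_k$, and replacing $t_0^{-1}\gamma$ by a constant costs at most $C'(a_k\rho_k)^\alpha$; both are at most $C'\varepsilon_k^2$ for large $k$. Also $\tilde\kappa_k(z_k+\rho_kx)=\kappa_{n_k,q_k}(x_1,x_2/a_k)$. So by (13) the hypothesis of Lemma 11 holds with $\varepsilon=\varepsilon_k$, $n=n_k$ and $\|r\|_\infty\le\frac{\varepsilon_k}{4C_*}+C''\varepsilon_k^2$; recall $q_k=n_k^2$, $a_k=\sqrt{n_k}$. Since $1/n_k\le\varepsilon_k/k$,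
$$\varepsilon_k\le\tfrac14\varepsilon_k+C_*C''\varepsilon_k^2+C_*R\,\frac{\varepsilon_k}k$$
for infinitely many $k$, which is false for large $k$. $\blacksquare$

## 12. Dini continuous curvature and isothermal coordinates

**Proof of Theorem 2(ii).** **Step 1: reduction to a potential.** A modulus $\omega$ is Dini if $\int_0\omega(t)\frac{dt}t<\infty$. With $y=\log\frac1t$, $\int_0(\log\frac1t)^{-s}\frac{dt}t=\int^\infty y^{-s}dy<\infty$ for $s>1$. The distance of $g$ is locally bi-Lipschitz to the Euclidean one and $u\in\mathcal C^1$, so $-\Delta u=Ke^{2u}$ is Dini continuous. Multiply by a cutoff to get a compactly supported $f$ on $\mathbb R^2$ with Dini modulus $\omega$, equal to $-Ke^{2u}=\Delta u$ near a given point.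

**Step 2: second derivatives of the potential.** Let $E=\frac1{2\pi}\log|\cdot|$ and let $f_\delta$ be mollifications of $f$; they have modulus $\omega$ too. For $x$ in a bounded set and $\rho$ large (so that $f_\delta(x-z)=0$ for $|z|\ge\rho$) we claim
$$\partial_{ij}(E*f_\delta)(x)=\int_{|z|<\rho}\partial_{ij}E(z)\,\big(f_\delta(x-z)-f_\delta(x)\big)\,dz+\tfrac12\delta_{ij}f_\delta(x).\tag{20}$$
Start from $\partial_{ij}(E*f_\delta)(x)=\lim_{\epsilon\to0}\int_{\epsilon<|z|<\rho}\partial_iE(z)\,(\partial_jf_\delta)(x-z)\,dz$, write $(\partial_jf_\delta)(x-z)=-\partial_{z_j}\big(f_\delta(x-z)-f_\delta(x)\big)$, and integrate by parts. The boundary term on $|z|=\epsilon$ tends to $0$, since $|\partial_iE|\le C/\epsilon$ and $f_\delta(x-z)-f_\delta(x)=O(\epsilon)$ on a circle of length $2\pi\epsilon$. The boundary term on $|z|=\rho$ is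
$$-\int_{|z|=\rho}\partial_iE(z)\,\frac{z_j}\rho\,\big(0-f_\delta(x)\big)=f_\delta(x)\int_{|z|=\rho}\frac{z_iz_j}{2\pi\rho^3}=\tfrac12\delta_{ij}f_\delta(x).$$

**Step 3: the limit.** The integrand in (20) is bounded by $C\omega(|z|)|z|^{-2}$, which is integrable near $0$ in the plane, uniformly in $\delta$, and $f_\delta\to f$ uniformly. So the right side of (20) converges locally uniformly as $\delta\to0$, and $E*f\in\mathcal C^2$. Near the given point $\Delta(u-E*f)=0$ in the sense of distributions, so by Weyl's lemma $u-E*f$ is smooth there. Hence $u\in\mathcal C^2$, and $g=e^{2u}|dx|^2$ is $\mathcal C^2$. $\blacksquare$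

For $m=2$ and Question 1, Theorem 2 thus separates the logarithmic exponents $s<1$ from $s>1$; the borderline $s=1$ is not treated here. For Question 2, Theorem 1 gives failure for all $s<\frac12$, and no optimality of this exponent is claimed.
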